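\title{Meager subgroups and closed null sets in the Hechler model}

\begin{abstract}
Let $X$ be $(\mathbb R,+)$ or $(2^\omega,+_2)$, and let $\mathcal E$ be the $\sigma$-ideal generated by the closed measure zero subsets of $X$. We show that the existence of a subgroup of $X$ that is null and meager but does not belong to $\mathcal E$ is independent of ZFC. After a finite support iteration of Hechler forcing of length $\omega_2$, the sum of any two sets outside $\mathcal E$ is nonmeager, so every meager subgroup is in $\mathcal E$. If $\operatorname{cov}(\mathcal N)=\mathfrak c$, such subgroups exist. For $2^\omega$, ZFC proves that a meager subgroup outside $\mathcal E$ can be traded for one that is also null.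
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $X$ is one of two groups: the real line $(\mathbb R,+)$ with Lebesgue measure, or the Cantor group $(2^\omega,+_2)$, with coordinatewise addition modulo $2$ and the product (Haar) measure. The measure is denoted by $\mu$. We consider three $\sigma$-ideals of subsets of $X$: the ideal $\mathcal N$ of null sets, the ideal $\mathcal M$ of meager sets (countable unions of nowhere dense sets), and the ideal $\mathcal E$ of sets that are covered by countably many closed null sets. A closed null set has empty interior, because nonempty open sets have positive measure. Hence $\mathcal E\subseteq\mathcal N\cap\mathcal M$: a set in $\mathcal E$ is small for measure and for category for one and the same reason. A set can also be null for one reason and meager for another.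

\begin{example}\label{ex:set}
Let $P\subseteq X$ be compact, nowhere dense and of positive measure; for instance, remove from $[0,1]$ or from $2^\omega$ a dense open set of measure less than $1/2$. Removing also the countably many basic open sets $U$ with $\mu(P\cap U)=0$, we may assume that every nonempty relatively open subset of $P$ has positive measure. Take open sets $O_m$ of measure less than $1/m$ that contain a fixed countable dense subset of $P$, and let $N=P\cap\bigcap_mO_m$. Then $N$ is a $G_\delta$ set, null, nowhere dense in $X$, and comeager in $P$. A closed null set meets $P$ in a closed set with empty interior relative to $P$, so every set in $\mathcal E$ has meager trace on $P$. By the Baire category theorem in $P$, $N\in(\mathcal N\cap\mathcal M)\setminus\mathcal E$.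
\end{example}

For subgroups the situation changes, because sums of sets of positive measure are large. If $G$ is a meager subgroup and $C\subseteq G$ is compact, then $C+C\subseteq G$ has empty interior, so $C$ is null by Steinhaus' theorem (Lemma~\ref{lem:steinhaus}); thus meager $F_\sigma$ subgroups are in $\mathcal E$. Proposition~\ref{prop:gdelta} shows that no meager group contains a $G_\delta$ set outside $\mathcal E$, such as the set $N$ of Example~\ref{ex:set}. These cases suggest that meager groups always belong to $\mathcal E$. The axiom of choice points the other way. A nonprincipal ultrafilter yields, in ZFC, a null subgroup outside $\mathcal E$ (Remark~\ref{rem:H}), and under the continuum hypothesis a transfinite recursion inside that group yields one that is meager as well. One may therefore hope to remove the continuum hypothesis. The following problem comes from \cite{Kostana}.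

\medskip
\noindent\textbf{Problem.} \emph{For $X=\mathbb R$ and for $X=2^\omega$, does ZFC prove that there is a subgroup $G\le X$ with $G\in\mathcal N\cap\mathcal M$ and $G\notin\mathcal E$?}
\medskip

The answer is no, for both groups. It follows from an analog of Steinhaus' theorem for arbitrary sets that holds in the Hechler model. The forcing notions are recalled in Section~\ref{sec:iteration}.

\begin{theorem}\label{thm:A}
Let $V$ be any model of ZFC and let $V^*$ be its extension by the finite support iteration of Hechler forcing of length $\omega_2$. In $V^*$, for both groups $X$: if $A,B\subseteq X$ and $A,B\notin\mathcal E$, then $A+B\notin\mathcal M$.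
\end{theorem}

\begin{corollary}\label{cor:answer}
In $V^*$ every meager subgroup of $X$ belongs to $\mathcal E$. In particular, in $V^*$ neither $\mathbb R$ nor $2^\omega$ has a subgroup in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$.
\end{corollary}

\begin{proof}
If $G\le X$ and $G\notin\mathcal E$, then $G=G+G\notin\mathcal M$ by Theorem~\ref{thm:A}.
\end{proof}

Let $\operatorname{cov}(\mathcal N)$ be the least size of a family of null sets that covers $2^\omega$. Countably many null sets do not cover, and the singletons do, so $\omega_1\le\operatorname{cov}(\mathcal N)\le\mathfrak c$, and CH implies $\operatorname{cov}(\mathcal N)=\mathfrak c$.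

\begin{theorem}\label{thm:B}
If $\operatorname{cov}(\mathcal N)=\mathfrak c$, then both $\mathbb R$ and $2^\omega$ have subgroups in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$.
\end{theorem}

So if ZFC is consistent, then for each of the two groups the existence of a subgroup in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$ is independent of ZFC. Corollary~\ref{cor:answer} rules out all meager subgroups outside $\mathcal E$, which looks like more than the problem asks. For the Cantor group it is exactly what the problem asks.

\begin{proposition}[ZFC]\label{prop:C}
The group $2^\omega$ has a subgroup in $(\mathcal N\cap\mathcal M)\setminus\mathcal E$ if and only if it has a subgroup in $\mathcal M\setminus\mathcal E$.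
\end{proposition}

Section~\ref{sec:zfc} collects the measure theory and proves the $G_\delta$ case of Theorem~\ref{thm:A}, which is the model for the general proof. Sections~\ref{sec:iteration}--\ref{sec:A} prove Theorem~\ref{thm:A}. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorem~\ref{thm:B} and Proposition~\ref{prop:C}; they use no forcing and depend only on Section~\ref{sec:zfc}.

\section{Sums and traces of closed sets}\label{sec:zfc}

Let $d$ be the usual translation invariant metric on $X$: $d(x,y)=|x-y|$ on $\mathbb R$, and $d(x,y)=2^{-\min\{n:x(n)\ne y(n)\}}$ for $x\ne y$ in $2^\omega$. \emph{Basic open sets} are the nonempty bounded intervals with rational endpoints in $\mathbb R$ and the cylinders $[s]=\{x:s\subset x\}$, $s\in2^{<\omega}$, in $2^\omega$. A \emph{cell} is an interval $[m,m+1]$, $m\in\mathbb Z$, if $X=\mathbb R$, and the whole space if $X=2^\omega$. Cells are compact of measure $1$, and countably many cells cover $X$. For natural numbers $i$, ``almost all $i$'' and $\forall^\infty i$ mean ``all but finitely many $i$''.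

\begin{lemma}[Steinhaus]\label{lem:steinhaus}
If $K,L\subseteq X$ are compact sets of positive measure, then $K+L$ contains a nonempty open set.
\end{lemma}

\begin{proof}
Let $u(z)=\mu(K\cap(z-L))=\int 1_K(t)1_L(z-t)\,d\mu(t)$. Given $\delta>0$, take an open $O\supseteq L$ with $\mu(O\setminus L)<\delta$. For $t$ close to $0$ both $L+t$ and $L-t$ lie in $O$, so $\mu(L\mathbin\triangle(L+t))<2\delta$. Hence $u$ is continuous. By Fubini's theorem $\int u\,d\mu=\mu(K)\mu(L)>0$, so $\{z:u(z)>0\}$ is a nonempty open set, and it is contained in $K+L$.
\end{proof}

Theorem~\ref{thm:A} holds in ZFC for $F_\sigma$ sets, since an $F_\sigma$ set outside $\mathcal E$ contains a compact set of positive measure. The next case already shows the shape of the general argument.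

\begin{proposition}[ZFC]\label{prop:gdelta}
If $A,B\subseteq X$ are $G_\delta$ sets and $A,B\notin\mathcal E$, then $A+B\notin\mathcal M$.
\end{proposition}

\begin{proof}
Remove from $A$ all basic open sets $U$ with $A\cap U\in\mathcal E$. The remainder $A'$ is a $G_\delta$ set with $A\setminus A'\in\mathcal E$, so $A'\neq\emptyset$, and $A'\cap U\notin\mathcal E$ whenever a basic open $U$ meets $A'$. Define $B'$ in the same way. Suppose $A+B\subseteq\bigcup_nM_n$ with $M_n$ closed nowhere dense. The space $A'\times B'$ is completely metrizable, as a $G_\delta$ subset of $X^2$, and it is covered by the relatively closed sets $\{(x,w):x+w\in M_n\}$. By the Baire category theorem there are $n$ and basic open sets $U,W$ meeting $A',B'$ with $(A'\cap U)+(B'\cap W)\subseteq M_n$. The closures $K$ of $A'\cap U$ and $L$ of $B'\cap W$ are compact, they are not null since $A'\cap U,\,B'\cap W\notin\mathcal E$, and $K+L\subseteq M_n$ by continuity of addition. This contradicts Lemma~\ref{lem:steinhaus}.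
\end{proof}

The proof has two steps: find one index $n$ that works for many pairs $(x,w)$, then pass to closures and apply Steinhaus' theorem. The first step fails for arbitrary sets; by Theorem~\ref{thm:B} it cannot be repaired in ZFC. In the Hechler model a forcing condition takes the place of the Baire category theorem. We start from a single pair $x\in A$, $w\in B$ and a condition $p$ that forces $x+w\in M_n$. We then perturb the generic sequence so that $p$ stays true, $w$ does not move, and $x$ moves to new points $x_i$, which need not lie in $A$. This gives $w+x_i\in M_n$ for many $i$. One point $x$ traps $w$ only in $M_n-x$, which may have positive measure. The following finitary form of Steinhaus' theorem says that points spread finely over a compact set of positive measure trap $w$ in a set of small measure.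

\begin{lemma}\label{lem:trap}
Let $K\subseteq X$ be compact with $\mu(K)>0$, let $M\subseteq X$ be closed nowhere dense, let $I'$ be a cell and let $\delta>0$. There is $\varepsilon>0$ such that whenever $T\subseteq X$ and every point of $K$ is at distance less than $\varepsilon$ from some point of $T$,
\[
\mu(\{v\in I':v+T\subseteq M\})<\delta .
\]
\end{lemma}

\begin{proof}
If $M=\emptyset$, the set in question is empty, since $T\ne\emptyset$. Let $M\neq\emptyset$, and for $\varepsilon\ge0$ put $D(\varepsilon)=\{v\in I':\operatorname{dist}(v+t,M)\le\varepsilon\text{ for all }t\in K\}$. These sets are compact, and as $\varepsilon\downarrow0$ they decrease to $D(0)=\{v\in I':v+K\subseteq M\}$, because $M$ is closed. Since $D(0)+K\subseteq M$ has empty interior, $\mu(D(0))=0$ by Lemma~\ref{lem:steinhaus}. As $\mu(I')<\infty$, there is $\varepsilon>0$ with $\mu(D(\varepsilon))<\delta$. Let $T$ be as in the statement, $v\in I'$ and $v+T\subseteq M$. For $t\in K$ pick $t'\in T$ with $d(t,t')<\varepsilon$; then $\operatorname{dist}(v+t,M)\le d(v+t,v+t')<\varepsilon$. So the closed set $\{v\in I':v+T\subseteq M\}$ is contained in $D(\varepsilon)$.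
\end{proof}

All three results also need a combinatorial picture of closed null subsets of $2^\omega$. For $C\subseteq2^\omega$ and a finite interval $L\subseteq\omega$ let $C{\restriction}L=\{x{\restriction}L:x\in C\}$ be the \emph{trace} of $C$ on $L$, and let
\[
\rho(C,L)=|C{\restriction}L|\cdot2^{-|L|}=\mu(\{x:x{\restriction}L\in C{\restriction}L\}).
\]

\begin{lemma}\label{lem:trace}
If $C\subseteq2^\omega$ is closed and null and $l\in\omega$, then $\rho(C,[l,l'))\to0$ as $l'\to\infty$. Consequently, if $C_k$ $(k\in\omega)$ are closed null sets and $E\subseteq\omega$ is infinite with $0\in E$, then there are $0=l_0<l_1<\cdots$ in $E$ with $\rho(C_k,[l_k,l_{k+1}))\le2^{-k}$ for all $k$.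
\end{lemma}

\begin{proof}
The clopen sets $\{x:x{\restriction}[0,l')\in C{\restriction}[0,l')\}$ decrease to $C$, since $C$ is closed, so $\rho(C,[0,l'))\to\mu(C)=0$. From $|C{\restriction}[l,l')|\le|C{\restriction}[0,l')|$ we get $\rho(C,[l,l'))\le2^l\rho(C,[0,l'))$. The numbers $l_k$ are chosen recursively.
\end{proof}

To pass from $2^\omega$ to $\mathbb R$ we use the binary expansion $\varphi:2^\omega\to[0,1]$, $\varphi(x)=\sum_ix(i)2^{-i-1}$. It is continuous, onto, measure preserving ($\mu(\varphi^{-1}(Y))=\mu(Y)$ for Borel $Y\subseteq[0,1]$), and two distinct points have the same image only if both are eventually constant.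

\section{The iteration of Hechler forcing}\label{sec:iteration}

The proof of Theorem~\ref{thm:A} perturbs generic sequences and asks which conditions survive. We therefore describe the iteration so that membership of a condition in the generic filter is an explicit property of the sequence of generic reals.

\subsection{Conventions}

Genericity over models is used with the usual conventions; in particular, every condition lies in some generic filter, and the reader may think of countable transitive models. A condition $p$ forces a statement if and only if the statement holds in every generic extension by a filter containing $p$, and every statement true in $U[G]$ is forced by some $p\in G$. A generic filter $G$ meets every predense set of the ground model. It also contains every condition $p$ compatible with all its elements, since the conditions that are below $p$ or incompatible with $p$ form a dense set. A forcing is \emph{ccc} if its antichains are countable; ccc forcing preserves cardinals and cofinalities.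

A \emph{code} for a closed set is a set $c$ of basic open sets; in every model containing $c$ it is evaluated as $X\setminus\bigcup c$. A closed set is \emph{coded in} $U$ if it has a code in $U$. The following properties of the set $C$ coded by $c$ do not depend on the model in which they are computed.
\begin{itemize}
\item The measure of $C\cap I$ for a cell $I$ is $1-\sup\mu(I\cap\bigcup c_0)$, where $c_0$ ranges over the finite subsets of $c$. In particular, being null is absolute.
\item $C$ is nowhere dense if and only if every basic open set meets a member of $c$.
\item For $X=2^\omega$, $s\in C{\restriction}[0,l)$ if and only if no finite subset of $c$ covers $[s]$, by compactness. So all traces $C{\restriction}L$ are absolute.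
\end{itemize}
Borel sets and Borel functions are coded by reals in the usual way, and the evaluation of Borel codes is absolute.

\subsection{One step}

\emph{Hechler forcing} $\mathbb D$ consists of the pairs $(s,f)$ with \emph{stem} $s\in\omega^{<\omega}$ and \emph{side condition} $f\in\omega^\omega$. We put $(t,g)\le(s,f)$ if $t\supseteq s$, $g\ge f$ pointwise, and $t(k)\ge f(k)$ for $|s|\le k<|t|$. Conditions with the same stem are compatible, so $\mathbb D$ is ccc. If $G$ is $\mathbb D^U$-generic over $U$, then $h=\bigcup\{s:(s,f)\in G\}\in\omega^\omega$ is a \emph{Hechler real over $U$}.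

\begin{lemma}\label{lem:hechler}
Let $h$ be the Hechler real over $U$ given by $G$.
\begin{enumerate}
\item[(a)] For $(s,f)\in\mathbb D^U$: $(s,f)\in G$ if and only if $s\subset h$ and $h(k)\ge f(k)$ for all $k\ge|s|$. In particular $U[G]=U[h]$.
\item[(b)] For every $f\in\omega^\omega\cap U$, $h(k)\ge f(k)$ for almost all $k$.
\item[(c)] If $h'$ differs from $h$ at finitely many arguments, then $h'$ is a Hechler real over $U$ and $U[h']=U[h]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $(s,f)\in G$ and $k\ge|s|$, some $(t,g)\in G$ below $(s,f)$ has $|t|>k$, and $h(k)=t(k)\ge f(k)$. Conversely, let the right side hold. Every element of $G$ has an extension $(t,g)\in G$ with $|t|\ge|s|$. As $s,t\subset h$, the condition $(t,\max(f,g))$ extends both $(s,f)$ and $(t,g)$. So $(s,f)$ is compatible with all elements of $G$, and $(s,f)\in G$.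

(b) Since $(s,\max(f,g))\le(s,g)$, the filter $G$ contains a condition whose side condition is at least $f$; apply (a).

(c) Let $h,h'$ agree on $[k_0,\infty)$, and put $a=h{\restriction}k_0$, $a'=h'{\restriction}k_0$. On the dense set of conditions with $|s|\ge k_0$, exchange the initial segments $a$ and $a'$ of stems and keep the side conditions. This is an automorphism in $U$, because the order on this set constrains stems only at arguments $k\ge k_0$. It carries $G$ to a generic filter whose real is $h'$. Each of $h,h'$ is obtained from the other using $a,a'\in U$.
\end{proof}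

\subsection{Nice conditions and satisfaction}

For a model $U$ and ordinals $\eta\le\zeta$, let $\mathbb P^\eta_\zeta$ be the finite support iteration of $\mathbb D$ along $[\eta,\zeta)$, as defined in $U$. A condition is a function $p$ with finite domain contained in $[\eta,\zeta)$ such that $p{\restriction}\xi$ forces in $\mathbb P^\eta_\xi$ that $p(\xi)\in\mathbb D$ for $\xi\in\operatorname{dom}(p)$; and $p\le q$ if $\operatorname{dom}(p)\supseteq\operatorname{dom}(q)$ and $p{\restriction}\xi\Vdash p(\xi)\le q(\xi)$ for $\xi\in\operatorname{dom}(q)$.

\begin{definition}\label{def:nice}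
By recursion, $p\in\mathbb P^\eta_\zeta$ is \emph{nice} if for each $\xi\in\operatorname{dom}(p)$ we have $p(\xi)=(s_\xi,\dot f_\xi)$, where $s_\xi\in\omega^{<\omega}$ is an actual sequence and the name $\dot f_\xi$ is given by a sequence $\langle(A^\xi_k,v^\xi_k):k\in\omega\rangle$: each $A^\xi_k$ is a maximal antichain of $\mathbb P^\eta_\xi$ consisting of nice conditions, $v^\xi_k:A^\xi_k\to\omega$, and $\dot f_\xi(k)$ is $v^\xi_k(q)$ for the unique $q\in A^\xi_k$ in the generic filter. The members of the antichains $A^\xi_k$ are said to \emph{occur in} $p$.
\end{definition}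

Every finite function with values of this form is a condition, since the empty condition forces $(s_\xi,\dot f_\xi)\in\mathbb D$. The nice conditions are dense in $\mathbb P^\eta_\zeta$. We argue by induction on $\zeta$; at limit stages every condition belongs to an earlier stage. Let $p\in\mathbb P^\eta_{\zeta+1}$ with $\zeta\in\operatorname{dom}(p)$. Choose a nice $r\le p{\restriction}\zeta$, a sequence $s$ and a name $\dot f$ for an element of $\omega^\omega$ with $r\Vdash p(\zeta)=(s,\dot f)$. For each $k$ the nice conditions deciding $\dot f(k)$ are dense in $\mathbb P^\eta_\zeta$; let $A_k$ be a maximal antichain of such conditions and $v_k(q)$ the value decided by $q$. The name $\dot f'$ given by $\langle(A_k,v_k)\rangle_k$ is forced to equal $\dot f$, so $r\cup\{(\zeta,(s,\dot f'))\}$ is a nice condition below $p$.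

\emph{From now on $\mathbb P^\eta_\zeta$ denotes the dense suborder of nice conditions.} We use the following standard facts about finite support iterations.
\begin{itemize}
\item[(S1)] $\mathbb P^\eta_\zeta$ is ccc.
\item[(S2)] If $G$ is $\mathbb P^\eta_{\zeta+1}$-generic over $U$, then $G_\zeta=G\cap\mathbb P^\eta_\zeta$ is generic over $U$, the set $H=\{p(\zeta)[G_\zeta]:p\in G,\ \zeta\in\operatorname{dom}(p)\}$ is $\mathbb D$-generic over $U[G_\zeta]$, and $p\in G$ if and only if $p{\restriction}\zeta\in G_\zeta$ and either $\zeta\notin\operatorname{dom}(p)$ or $p(\zeta)[G_\zeta]\in H$. Conversely, if $G_\zeta$ is generic over $U$ and $H$ is $\mathbb D$-generic over $U[G_\zeta]$, then this equivalence defines a generic filter $G$ from which $G_\zeta$ and $H$ are derived.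
\item[(S3)] Let $\zeta'\le\zeta$. Then $\mathbb P^\eta_{\zeta'}$ is a suborder of $\mathbb P^\eta_\zeta$, $p\le p{\restriction}\zeta'$, and generic filters on $\mathbb P^\eta_\zeta$ restrict to generic filters on $\mathbb P^\eta_{\zeta'}$. If $p\in\mathbb P^\eta_\zeta$, $r\in\mathbb P^\eta_{\zeta'}$ and $r\le p{\restriction}\zeta'$, then $r\cup p{\restriction}[\zeta',\zeta)$ is a condition below $p$ and $r$. For limit $\zeta>\eta$, $\mathbb P^\eta_\zeta=\bigcup_{\zeta'<\zeta}\mathbb P^\eta_{\zeta'}$.
\end{itemize}

A generic filter $G$ determines the sequence $y=\langle y_\xi:\eta\le\xi<\zeta\rangle$, where $y_\xi$ is the union of the stems $s_\xi$ of the conditions $p\in G$ with $\xi\in\operatorname{dom}(p)$. Sequences that arise in this way are called \emph{$\mathbb P^\eta_\zeta$-generic over $U$}. By (S3), $y{\restriction}\zeta'$ is the sequence of $G\cap\mathbb P^\eta_{\zeta'}$. To recover $G$ from $y$, we define a relation that makes sense for every sequence $y\in(\omega^\omega)^{[\eta,\zeta)}$, generic or not. By recursion on $\max\operatorname{dom}(p)$, say that $y$ \emph{satisfies} $p$, written $y\models p$, if for all $\xi\in\operatorname{dom}(p)$,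
\begin{equation}\label{eq:sat}
s_\xi\subset y_\xi\quad\text{and}\quad\forall k\ge|s_\xi|\ \ \exists q\in A^\xi_k\ \ \bigl(y\models q\ \text{ and }\ y_\xi(k)\ge v^\xi_k(q)\bigr).
\end{equation}
The recursion is legitimate because $\operatorname{dom}(q)\subseteq[\eta,\xi)$. It is absolute, so it gives the same result in every model containing $y$ and $p$. Let $\operatorname{supp}(p)$ be the union of $\operatorname{dom}(p)$ and the sets $\operatorname{supp}(q)$ for $q$ occurring in $p$, again by recursion. By (S1), $\operatorname{supp}(p)$ is countable in $U$, and whether $y\models p$ depends only on $y{\restriction}\operatorname{supp}(p)$. Clause \eqref{eq:sat} depends only on $y{\restriction}(\xi+1)$. Hence $y\models p$ implies $y{\restriction}\zeta'\models p{\restriction}\zeta'$, and for $p\in\mathbb P^\eta_{\zeta'}$ we have $y\models p$ if and only if $y{\restriction}\zeta'\models p$.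

\begin{lemma}\label{lem:sat}
Let $G$ be $\mathbb P^\eta_\zeta$-generic over $U$ with sequence $y$. Then $G=\{p\in\mathbb P^\eta_\zeta:y\models p\}$, so $U[G]=U[y]$ and names may be evaluated at $y$. For $\xi\in\operatorname{dom}(p)$, the value $\dot f_\xi[y{\restriction}\xi](k)$ is $v^\xi_k(q)$ for the unique $q\in A^\xi_k$ with $y\models q$, and
\begin{equation}\label{eq:sat2}
y\models p\iff\forall\xi\in\operatorname{dom}(p):\ s_\xi\subset y_\xi\text{ and }y_\xi(k)\ge\dot f_\xi[y{\restriction}\xi](k)\text{ for all }k\ge|s_\xi|.
\end{equation}
\end{lemma}

\begin{proof}
Induct on $\zeta$. The case $\zeta=\eta$ is trivial and limits follow from (S3). At stage $\zeta+1$, let $G_\zeta,H$ be as in (S2); then $y_\zeta$ is the Hechler real of $H$, and $G_\zeta=\{q\in\mathbb P^\eta_\zeta:y\models q\}$ by induction. Let $\zeta\in\operatorname{dom}(p)$. For each $k$ exactly one $q\in A^\zeta_k$ is in $G_\zeta$, so exactly one is satisfied by $y$, and $v^\zeta_k(q)=\dot f_\zeta[G_\zeta](k)$. Thus clause \eqref{eq:sat} at $\zeta$ is the clause at $\zeta$ in \eqref{eq:sat2}, and by Lemma~\ref{lem:hechler}(a) it says that $p(\zeta)[G_\zeta]\in H$. Now apply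 (S2).
\end{proof}

With this lemma, (S2) reads as follows.
\begin{itemize}
\item[(S2$'$)] A sequence $y$ indexed by $[\eta,\zeta]$ is $\mathbb P^\eta_{\zeta+1}$-generic over $U$ if and only if $y{\restriction}\zeta$ is $\mathbb P^\eta_\zeta$-generic over $U$ and $y_\zeta$ is a Hechler real over $U[y{\restriction}\zeta]$.
\end{itemize}

\subsection{Factoring}

We change the ground model twice in the proof of Theorem~\ref{thm:A}, so we need to know that a tail of a generic sequence is generic for the iteration as defined in the intermediate model, and conversely.

\begin{lemma}\label{lem:factor}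
Let $\eta\le\gamma\le\zeta$, let $y$ be indexed by $[\eta,\gamma)$ and $t$ by $[\gamma,\zeta)$.
\begin{enumerate}
\item[(i)] If $y$ is $\mathbb P^\eta_\gamma$-generic over $U$ and $t$ is $(\mathbb P^\gamma_\zeta)^{U[y]}$-generic over $U[y]$, then $y^\frown t$ is $\mathbb P^\eta_\zeta$-generic over $U$.
\item[(ii)] If $y^\frown t$ is $\mathbb P^\eta_\zeta$-generic over $U$, then $t$ is $(\mathbb P^\gamma_\zeta)^{U[y]}$-generic over $U[y]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $y$ that is $\mathbb P^\eta_\gamma$-generic over $U$; in (ii) this holds by (S3). Write $\mathbb Q_\zeta=(\mathbb P^\gamma_\zeta)^{U[y]}$. For $p\in\mathbb P^\eta_\zeta$ with $y\models p{\restriction}\gamma$ we define, recursively in $U[y]$, what remains of $p$ once $y$ is known: $\operatorname{dom}(p/y)=\operatorname{dom}(p)\setminus\gamma$, and $(p/y)(\xi)$ has stem $s_\xi$ and side condition given by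
\[
A'_k=\{q/y:q\in A^\xi_k,\ y\models q{\restriction}\gamma\},\qquad v'_k(q/y)=v^\xi_k(q).
\]
By induction on $\zeta\ge\gamma$ we prove (i) together with
\begin{itemize}
\item[$(\dagger)_\zeta$] for all $p\in\mathbb P^\eta_\zeta$ with $y\models p{\restriction}\gamma$: $p/y$ is well defined, $p/y\in\mathbb Q_\zeta$, and for every sequence $t$ indexed by $[\gamma,\zeta)$, $y^\frown t\models p$ if and only if $t\models p/y$.
\end{itemize}
Assume both statements below $\zeta$.

\emph{Proof of $(\dagger)_\zeta$.} Let $\xi\in\operatorname{dom}(p)\setminus\gamma$ and $k\in\omega$. By $(\dagger)_\xi$, for $q\in A^\xi_k$ and any $t'$ indexed by $[\gamma,\xi)$,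
\begin{equation}\label{eq:quot}
y^\frown t'\models q\iff y\models q{\restriction}\gamma\ \text{ and }\ t'\models q/y .
\end{equation}
If $t'$ is $\mathbb Q_\xi$-generic over $U[y]$, then $y^\frown t'$ is generic over $U$ by (i) for $\xi$, so exactly one $q\in A^\xi_k$ satisfies \eqref{eq:quot}. Every condition of $\mathbb Q_\xi$ is satisfied by some generic $t'$. If $q_1\ne q_2$ in $A^\xi_k$ had $q_1/y$ and $q_2/y$ equal or compatible, a generic $t'$ satisfying both would make \eqref{eq:quot} true for two conditions; so $v'_k$ is well defined and $A'_k$ is an antichain. If $r\in\mathbb Q_\xi$, a generic $t'\models r$ satisfies some member of $A'_k$, which is then compatible with $r$; so $A'_k$ is maximal. Hence $p/y\in\mathbb Q_\zeta$. For the equivalence, the clauses \eqref{eq:sat} of $p$ at $\xi<\gamma$ hold by assumption, and by \eqref{eq:quot} the clause of $p$ at $\xi\ge\gamma$ holds for $y^\frown t$ if and only if the clause of $p/y$ at $\xi$ holds for $t$.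

\emph{Proof of (i) for $\zeta$.} The case $\zeta=\gamma$ is trivial, and successor steps follow from (S2$'$) applied over $U[y]$ and then over $U$. Let $\zeta>\gamma$ be a limit. The set $G=\{p\in\mathbb P^\eta_\zeta:y^\frown t\models p\}$ is the increasing union of the generic filters of the sequences $y^\frown(t{\restriction}\zeta')$, $\zeta'<\zeta$. So it is a filter, and if it is generic, its sequence is $y^\frown t$. Let $E\in U$ be dense in $\mathbb P^\eta_\zeta$. We claim that $E'=\{p/y:p\in E,\ y\models p{\restriction}\gamma\}\in U[y]$ is predense in $\mathbb Q_\zeta$. Let $r\in\mathbb Q_{\zeta'}$, $\gamma\le\zeta'<\zeta$, and let $t'\models r$ be $\mathbb Q_{\zeta'}$-generic over $U[y]$. Then $y^\frown t'$ is generic over $U$, and $\{p{\restriction}\zeta':p\in E\}$ is dense in $\mathbb P^\eta_{\zeta'}$, so $y^\frown t'\models p{\restriction}\zeta'$ for some $p\in E$. Then $y\models p{\restriction}\gamma$, and $t'$ satisfies $(p{\restriction}\zeta')/y=(p/y){\restriction}\zeta'$ by $(\dagger)_{\zeta'}$. So $(p/y){\restriction}\zeta'$ and $r$ are compatible, and by (S3) so are $p/y$ and $r$. This proves the claim. Hence $t\models p/y$ for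 some $p\in E$ with $y\models p{\restriction}\gamma$, and $p\in G$ by $(\dagger)_\zeta$.

\emph{Proof of (ii)}, by induction on $\zeta$. Again only limits $\zeta>\gamma$ need an argument. As before, $\{r\in\mathbb Q_\zeta:t\models r\}$ is an increasing union of generic filters. Suppose it misses a dense set $E=\dot E[y]\in U[y]$, where $\dot E$ is a $\mathbb P^\eta_\gamma$-name. Then some $p$ with $y^\frown t\models p$ forces over $U$ that the part of the generic sequence on $[\gamma,\zeta)$ satisfies no member of $\dot E$. Choose $r\in E$ with $r\le p/y$, and $t'\models r$ that is $\mathbb Q_\zeta$-generic over $U[y]$. Then $t'\models p/y$, so $y^\frown t'\models p$ by $(\dagger)_\zeta$, and $y^\frown t'$ is generic over $U$ by (i). So $t'$ satisfies no member of $\dot E[y]=E$, although $t'\models r$, a contradiction.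
\end{proof}

\subsection{The model}

Let $\bar h=\langle h_\xi:\xi<\omega_2\rangle$ be $\mathbb P^0_{\omega_2}$-generic over $V$, and put $V_\zeta=V[\bar h{\restriction}\zeta]$, so that $V^*=V_{\omega_2}$. From now on $\mathbb P^\eta_\zeta$ is computed in $V_\eta$. By Lemma~\ref{lem:factor}(ii), $\bar h{\restriction}[\eta,\zeta)$ is $\mathbb P^\eta_\zeta$-generic over $V_\eta$, and $V_\eta[\bar h{\restriction}[\eta,\zeta)]=V_\zeta$. By (S2$'$), $h_\xi$ is a Hechler real over $V_\xi$. All these models have the same cardinals and cofinalities.

\begin{lemma}\label{lem:capture}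
If $\gamma\le\omega_2$ has uncountable cofinality, then every real and every $\omega$-sequence of ordinals in $V_\gamma$ lies in $V_\eta$ for some $\eta<\gamma$.
\end{lemma}

\begin{proof}
Take a $\mathbb P^0_\gamma$-name for the sequence and, for each $j$, a countable maximal antichain deciding its $j$-th term. The finite domains of these countably many conditions are bounded by some $\eta<\gamma$, and the sequence is computed from $\bar h{\restriction}\eta$.
\end{proof}

The next lemma says that, seen from $V_\gamma$, a point of $X$ is a Borel function of countably many of the later Hechler reals.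

\begin{lemma}\label{lem:borel}
For $\gamma<\omega_2$ and $w\in X\cap V^*$ there are a sequence $\langle\xi_j:j\in\omega\rangle\in V_\gamma$ of ordinals in $[\gamma,\omega_2)$ and a Borel function $\sigma:(\omega^\omega)^\omega\to X$ coded in $V_\gamma$ with $w=\sigma(\langle h_{\xi_j}:j\in\omega\rangle)$.
\end{lemma}

\begin{proof}
A real number has the form $m+\varphi(w')$ with $m\in\mathbb Z$ and $w'\in2^\omega$, so it suffices to treat $X=2^\omega$. For $q\in\mathbb P^\gamma_{\omega_2}$, the set $\{z\in(\omega^\omega)^{\operatorname{supp}(q)}:z\models q\}$ is obtained by \eqref{eq:sat} from clopen sets and the corresponding sets for the conditions occurring in $q$ by countable unions and intersections. So the recursion, carried out in $V_\gamma$, gives a Borel code for it, valid in all larger models. Take a $\mathbb P^\gamma_{\omega_2}$-name in $V_\gamma$ for $w$, and countable maximal antichains $E_k$ of conditions deciding its $k$-th bit. Let $\langle\xi_j\rangle\in V_\gamma$ enumerate, with repetitions allowed, the set consisting of $\gamma$ and of all elements of $\operatorname{supp}(q)$, $q\in\bigcup_kE_k$, and let $j(\xi)$ be the least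 $j$ with $\xi_j=\xi$. Put $\sigma(z)(k)=1$ if $\langle z_{j(\xi)}:\xi\in\operatorname{supp}(q)\rangle\models q$ for some $q\in E_k$ deciding the value $1$, and $\sigma(z)(k)=0$ otherwise. By Lemma~\ref{lem:sat}, $\sigma(\langle h_{\xi_j}\rangle_j)=w$.
\end{proof}

A \emph{finite modification} of a sequence $y=\langle y_\xi\rangle$ changes finitely many $y_\xi$, each at finitely many arguments. Finite modifications are the perturbations announced in Section~\ref{sec:zfc}: they stay generic, they do not change the models, and they reach every condition.

\begin{lemma}\label{lem:modify}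
\begin{enumerate}
\item[(a)] If $y$ is generic over $U$ for the iteration along $[\eta,\zeta)$, then so is every finite modification $y'$ of $y$, and $U[y'{\restriction}\zeta']=U[y{\restriction}\zeta']$ for all $\zeta'\in[\eta,\zeta]$.
\item[(b)] For $\eta\le\gamma\le\omega_2$ and every $q\in\mathbb P^\eta_\gamma$ there is a finite modification $y'$ of $y=\bar h{\restriction}[\eta,\gamma)$ with $y'\models q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The two sequences are obtained from each other using finitely much information, which lies in $U$; this gives the equality of models. For genericity we may change one coordinate $\xi$ at a time. By Lemma~\ref{lem:hechler}(c) and (S2$'$), $y'{\restriction}(\xi+1)$ is generic over $U$. The unchanged tail is generic over $U[y{\restriction}(\xi+1)]=U[y'{\restriction}(\xi+1)]$ by Lemma~\ref{lem:factor}(ii), so $y'$ is generic by Lemma~\ref{lem:factor}(i).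

(b) Treat the $\xi\in\operatorname{dom}(q)$ in increasing order. When the coordinates below $\xi$ have been treated, we have a finite modification $y''$ of $y{\restriction}\xi$. By (a), $f=\dot f_\xi[y'']$ is defined and lies in $V_\xi$, so $h_\xi(k)\ge f(k)$ for almost all $k$. Let $y'_\xi$ extend $s_\xi$ and put $y'_\xi(k)=\max(h_\xi(k),f(k))$ for $k\ge|s_\xi|$; this changes $h_\xi$ at finitely many arguments. Later steps leave $y'{\restriction}(\xi+1)$ unchanged, so $y'\models q$ by \eqref{eq:sat2}.
\end{proof}

\section{Closed null sets of the intermediate models}\label{sec:lemma1}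

The hypothesis $A\notin\mathcal E$ speaks of countably many closed null sets. We need points of $A$ that avoid all closed null sets coded in $V_\gamma$, of which there are uncountably many. Three further Hechler reals reduce them to countably many: the first gives intervals on which every old closed null set has a thin trace, the second guesses each trace infinitely often, and the third turns ``infinitely often'' into ``once in every block'', which converts a null $G_\delta$ cover into an $F_\sigma$ cover.

\begin{lemma}\label{lem:union}
For $\gamma<\omega_2$, in $V^*$ the union of all closed null subsets of $X$ coded in $V_\gamma$ belongs to $\mathcal E$. Hence every set outside $\mathcal E$ has a point that lies in no closed null set coded in $V_\gamma$.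
\end{lemma}

\begin{proof}
Let first $X=2^\omega$, and let $C$ range over the closed null sets coded in $V_\gamma$. Recall that traces of $C$ are the same in all models containing the code.

\emph{Thin traces.} By Lemma~\ref{lem:trace}, let $g_C(l)$ be the least $m>l$ with $\rho(C,[l,l'))\le2^{-l}$ for all $l'\ge m$; then $g_C\in V_\gamma$. Put $l_0=0$, $l_{k+1}=\max(l_k+1,h_\gamma(l_k))$ and $L_k=[l_k,l_{k+1})$. By Lemma~\ref{lem:hechler}(b), $l_{k+1}\ge g_C(l_k)$ for almost all $k$, and for such $k$ we have $\rho(C,L_k)\le2^{-l_k}\le2^{-k}$.

\emph{Guessing.} Let $\mathcal A_k$ be the finite family of all $S\subseteq2^{L_k}$ with $|S|\le2^{-k}2^{|L_k|}$; it contains $\emptyset$. Enumerate these families in $V_{\gamma+1}$, and let $S_k$ be the member of $\mathcal A_k$ with index $h_{\gamma+1}(k)\bmod|\mathcal A_k|$. We claim that $Y_C=\{k:S_k=C{\restriction}L_k\}$ is infinite. The sequence $\langle C{\restriction}L_k\rangle_k$ is in $V_{\gamma+1}$. Given $(s,f)\in\mathbb D^{V_{\gamma+1}}$ and $N\in\omega$, pick $k\ge\max(N,|s|)$ with $C{\restriction}L_k\in\mathcal A_k$, and extend $s$ to $t$ of length $k+1$ with $t(i)=f(i)$ for $|s|\le i<k$ and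 with $t(k)\ge f(k)$ congruent to the index of $C{\restriction}L_k$ modulo $|\mathcal A_k|$. Then $(t,f)\le(s,f)$ forces $k\in Y_C$, and the claim follows by genericity.

\emph{Blocks.} Put $b_0=0$ and $b_{j+1}=\max(b_j+1,h_{\gamma+2}(b_j))$. The function $n\mapsto\min(Y_C\setminus n)+1$ is in $V_{\gamma+2}$, so it is eventually dominated by $h_{\gamma+2}$, and $Y_C\cap[b_j,b_{j+1})\ne\emptyset$ for almost all $j$. Therefore $C\subseteq\bigcup_{j_0}F_{j_0}$, where
\[
F_{j_0}=\{x:\forall j\ge j_0\ \exists k\in[b_j,b_{j+1})\ \ x{\restriction}L_k\in S_k\}
\]
does not depend on $C$. Each $F_{j_0}$ is closed, and it is null because $\mu(F_{j_0})\le\sum_{k\ge b_j}2^{-k}$ for every $j\ge j_0$.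

Now let $X=\mathbb R$. If $C$ is closed, null and coded in $V_\gamma$, so are the sets $(C\cap[m,m+1])-m$, $m\in\mathbb Z$. So it suffices to cover all such $C\subseteq[0,1]$ by one set in $\mathcal E$ and to take its integer translates. The set $\varphi^{-1}(C)$ is closed and null, and it is coded in $V_\gamma$ by the cylinders $[s]$ whose image $\varphi([s])$ lies in a member of the code of $C$. So $\varphi^{-1}(C)\subseteq\bigcup_{j_0}F_{j_0}$ and $C\subseteq\bigcup_{j_0}\varphi(F_{j_0})$. The sets $\varphi(F_{j_0})$ are compact, and they are null because $\varphi^{-1}(\varphi(F_{j_0}))\setminus F_{j_0}$ is countable.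
\end{proof}

\section{Sums in the Hechler model}\label{sec:A}

\subsection{Which modifications preserve a condition}

Modifying an initial part of the generic sequence changes the values of the names $\dot f_\xi$ at later coordinates, and the unchanged reals $h_\xi$ may fail the new side conditions. The difficulty and its solution are visible with two coordinates.

\begin{example}\label{ex:two}
Consider $\mathbb P^0_2$ and the condition $p$ with domain $\{1\}$ and $p(1)=(\emptyset,\dot h_0)$. Here $A^1_k$ consists of the conditions with value $(s,0)$ at coordinate $0$, $s\in\omega^{k+1}$, and $v^1_k$ reads off $s(k)$. Thus $(y_0,y_1)\models p$ means $y_1\ge y_0$ everywhere. Assume $(h_0,h_1)\models p$, and let $\langle z_i\rangle\in V_1$ be a sequence of finite modifications of $h_0$ with $z_i{\restriction}i=h_0{\restriction}i$. We claim that $(z_i,h_1)\models p$ for almost all $i$. Since $z_i(k)=h_0(k)$ for $i>k$, the function $F(k)=\max(h_0(k),z_0(k),\dots,z_k(k))$ bounds all $z_i(k)$. It lies in $V_1$, so $h_1\ge F$ on some $[k_0,\infty)$. For $i\ge k_0$ we have $z_i=h_0\le h_1$ on $[0,k_0)$ as well.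

Both assumptions are needed. If $z_i$ agrees with $h_0$ except that $z_i(0)=i$, then $p$ fails for all $i>h_1(0)$. If $z_i$ agrees with $h_0$ except that $z_i(i)=h_1(i)+1$, then $z_i{\restriction}i=h_0{\restriction}i$, but $p$ fails for all $i$; this sequence uses $h_1$.
\end{example}

In the example, $z_i{\restriction}i=h_0{\restriction}i$ says that $z_i$ satisfies the same member of $A^1_k$ as $h_0$ for all $k<i$. This is the right notion of convergence in general. Call a set $\mathcal C$ of conditions \emph{closed} if it contains all restrictions $q{\restriction}\zeta$ of its members $q$ and all conditions occurring in them. A condition has finitely many restrictions and, by (S1), countably many conditions occur in it. So in $V_\eta$ every $p\in\mathbb P^\eta_{\omega_2}$ belongs to a countable closed set.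

\begin{lemma}\label{lem:cont}
Let $\eta\le\gamma<\omega_2$, $y=\bar h{\restriction}[\eta,\gamma)$, $h=\bar h{\restriction}[\eta,\omega_2)$, and let $\mathcal C\subseteq\mathbb P^\eta_{\omega_2}$ be closed. Let $\langle y_i:i\in\omega\rangle\in V_\gamma$ be a sequence of finite modifications of $y$ such that every $r\in\mathcal C\cap\mathbb P^\eta_\gamma$ with $y\models r$ is satisfied by $y_i$ for almost all $i$. Put $h^i=y_i{}^\frown(\bar h{\restriction}[\gamma,\omega_2))$. Then every $q\in\mathcal C$ with $h\models q$ is satisfied by $h^i$ for almost all $i$.
\end{lemma}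

\begin{proof}
By Lemma~\ref{lem:modify}(a), each $h^i$ is generic over $V_\eta$. We prove the statement for $q\in\mathcal C\cap\mathbb P^\eta_\zeta$ by induction on $\zeta\in[\gamma,\omega_2]$. For $\zeta=\gamma$ it is the hypothesis, and at limits there is nothing to prove, since domains are finite. Let $q\in\mathcal C\cap\mathbb P^\eta_{\zeta+1}$, $\zeta\ge\gamma$, $h\models q$, and $\zeta\in\operatorname{dom}(q)$, with $q(\zeta)=(s,\dot f)$ and $\dot f$ given by $\langle(A_k,v_k)\rangle_k$. Since $q{\restriction}\zeta\in\mathcal C$, we have $h^i\models q{\restriction}\zeta$ for almost all $i$. It remains to verify the clause at $\zeta$ in \eqref{eq:sat2}, where $h^i_\zeta=h_\zeta\supset s$.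

Let $f=\dot f[h{\restriction}\zeta]$ and $f_i=\dot f[h^i{\restriction}\zeta]$. Fix $k$ and let $q'$ be the member of $A_k$ with $h\models q'$. Then $q'\in\mathcal C\cap\mathbb P^\eta_\zeta$, so $h^i\models q'$ for almost all $i$ by induction, and
\[
f_i(k)=v_k(q')=f(k)\quad\text{for almost all }i.
\]
Hence $F(k)=\sup_if_i(k)$ is finite. Since $\langle y_i\rangle\in V_\gamma$, the sequence $\langle h^i{\restriction}\zeta\rangle_i$ lies in $V_\zeta$, and $f_i(k)$ is computed from $h^i{\restriction}\zeta$ by the absolute relation $\models$. So $F\in V_\zeta$, and there is $k_0$ with $h_\zeta(k)\ge F(k)\ge f_i(k)$ for all $k\ge k_0$ and all $i$. For each of the finitely many $k$ with $|s|\le k<k_0$ we have $f_i(k)=f(k)\le h_\zeta(k)$ for almost all $i$, because $h\models q$. So for almost all $i$, $h_\zeta(k)\ge f_i(k)$ for all $k\ge|s|$.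
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Work in $V^*$. Suppose $A,B\notin\mathcal E$ and $A+B\subseteq\bigcup_nM_n$ with $M_n$ closed nowhere dense. Since $\mathcal E$ is a $\sigma$-ideal and countably many cells cover $X$, we may shrink $A$ and $B$ so that $A\subseteq I$ and $B\subseteq I'$ for cells $I,I'$. By Lemma~\ref{lem:capture}, a sequence of codes for the $M_n$ lies in some $V_{\eta_0}$, $\eta_0<\omega_2$.

\medskip
\noindent\emph{Step 1: two points and two stages.} We look for $x\in A$, $w\in B$ and $\eta_0\le\eta<\gamma<\omega_2$ such that
\begin{enumerate}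
\item[(1)] $x\in V_\gamma$, and $x$ is in no closed null set coded in $V_\eta$;
\item[(2)] $w$ is in no closed null set coded in $V_\gamma$;
\item[(3)] $w=\sigma(\langle h_{\xi_j}\rangle_j)$, where all $\xi_j\ge\gamma$, and $\langle\xi_j\rangle$ and a Borel code for $\sigma$ lie in $V_\eta$.
\end{enumerate}
We shall force over $V_\eta$ and modify the coordinates in $[\eta,\gamma)$. Property (1) makes the possible values of $x$ fill sets of positive measure; (2) is contradicted at the end by a trap built in $V_\gamma$; and (3) guarantees that $w$ does not move. If $\sigma$ were only coded in $V_\gamma$, as Lemma~\ref{lem:borel} provides, it would itself depend on the coordinates in $[\eta,\gamma)$. The requirements are circular: $x$ is chosen after $\eta$, $\gamma$ after $x$, $w$ after $\gamma$, and $\eta$ after $w$. Fodor's lemma breaks the circle. It states that a function $e$ on a stationary subset of $\omega_2$ with $e(\gamma)<\gamma$ is constant on a stationary, hence unbounded, set.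

The set of $\gamma\in(\eta_0,\omega_2)$ of cofinality $\omega_1$ is stationary. For each such $\gamma$ choose, by Lemma~\ref{lem:union}, $w_\gamma\in B$ in no closed null set coded in $V_\gamma$, and represent it as in Lemma~\ref{lem:borel}. By Lemma~\ref{lem:capture}, the code and the sequence of ordinals lie in $V_{e(\gamma)}$ for some $e(\gamma)\in[\eta_0,\gamma)$. Let $e$ be constant with value $\eta$ on a stationary set $S$. By Lemma~\ref{lem:union} choose $x\in A$ in no closed null set coded in $V_\eta$. By Lemma~\ref{lem:capture} and since $S$ is unbounded, there is $\gamma\in S$ with $x\in V_\gamma$. Put $w=w_\gamma$. Then (1)--(3) hold.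

\medskip
\noindent\emph{Step 2: the condition that replaces the Baire category theorem.} Let $y=\bar h{\restriction}[\eta,\gamma)$ and $h=\bar h{\restriction}[\eta,\omega_2)$. Since $V_\gamma=V_\eta[y]$, we have $x=\dot\tau[y]$ for a $\mathbb P^\eta_\gamma$-name $\dot\tau\in V_\eta$. By (1) some $p_*\in\mathbb P^\eta_\gamma$ with $y\models p_*$ forces over $V_\eta$ that $\dot\tau\in I$ and that $\dot\tau$ is in no closed null set coded in $V_\eta$. Fix $n$ with $x+w\in M_n$. By (3), all parameters of this statement have names in $V_\eta$, so there is $p\in\mathbb P^\eta_{\omega_2}$ with $h\models p$ and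
\begin{equation}\label{eq:p}
p\Vdash\dot\tau+\sigma(\langle\dot h_{\xi_j}\rangle_j)\in M_n\qquad\text{over }V_\eta .
\end{equation}
In $V_\eta$ let $\mathcal C\ni p$ be a countable closed set of conditions.

\medskip
\noindent\emph{Step 3: the points $x_i$.} We need modifications $y_i$ of $y$ that converge to $y$ in the sense of Lemma~\ref{lem:cont}, while the points $\dot\tau[y_i]$ spread over sets of positive measure. The two demands are compatible because each finite part of the convergence requirement is a single condition below $p_*$, and below such a condition the possible values of $\dot\tau$ are not confined to a null closed set. This step is carried out in $V_\gamma$. It uses only $y$, $\mathcal C$, the order $\mathbb P^\eta_\gamma$ and the set of pairs $(q,U)$ with $q\Vdash\dot\tau\in U$; the last three are elements of $V_\eta$.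

Enumerate as $\{r_k:k\in\omega\}$ the set of all $r\in\mathcal C\cap\mathbb P^\eta_\gamma$ with $y\models r$; it contains $p{\restriction}\gamma$. The conditions satisfied by $y$ form a filter, so we can choose $p_*\ge p^0\ge p^1\ge\cdots$ in $\mathbb P^\eta_\gamma$ with $y\models p^k$ and $p^k\le r_k$. Let
\[
K_k=X\setminus\bigcup\{U:U\text{ is basic open and no }q\le p^k\text{ forces }\dot\tau\in U\}.
\]
This closed set is coded in $V_\eta$. Since $p^k\Vdash\dot\tau\in I$, every basic open set disjoint from $I$ is removed, so $K_k\subseteq I$ is compact. Further, $p^k\Vdash\dot\tau\in K_k$: otherwise some $q\le p^k$ forces $\dot\tau\in U$ for one of the removed sets $U$, against the definition. Since $p^k\le p_*$, the set $K_k$ is not null in $V_\eta$, hence not null in $V_\gamma$.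

Let $\varepsilon_k>0$ be given by Lemma~\ref{lem:trap} for $K_k$, $M_n$, $I'$ and $\delta=2^{-k}$. Cover $K_k$ by finitely many basic open sets of diameter less than $\varepsilon_k$, each meeting $K_k$. A set $U$ of this cover was not removed, so some $q\le p^k$ forces $\dot\tau\in U$. By Lemma~\ref{lem:modify} there is a finite modification $y'$ of $y$ with $y'\models q$, and $y'$ is generic over $V_\eta$; hence $\dot\tau[y']\in U$ and $y'\models p^k$. The finitely many sequences $y'$ chosen for the sets $U$ of the cover form \emph{stage $k$}, which is nonempty. List stage $0$, then stage $1$, and so on, as $\langle y_i:i\in\omega\rangle\in V_\gamma$. Put $x_i=\dot\tau[y_i]$, and let $T_k$ be the set of the $x_i$ with $y_i$ listed in stage $k$. Then: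
\begin{enumerate}
\item[(a)] every $r_m$ is satisfied by $y_i$ for almost all $i$, since sequences of stage $k\ge m$ satisfy $p^k\le p^m\le r_m$;
\item[(b)] in $V_\gamma$, $\mu(\{v\in I':v+T_k\subseteq M_n\})<2^{-k}$, since every point of $K_k$ shares a set $U$ of the cover with a point of $T_k$.
\end{enumerate}

\medskip
\noindent\emph{Step 4: the trap.} Let $h^i$ be as in Lemma~\ref{lem:cont}. By (a) and that lemma, there is $j_0$ with $h^i\models p$ for all $i\ge j_0$. Each $h^i$ is generic over $V_\eta$ and $V_\eta[h^i]=V^*$, so \eqref{eq:p} gives $\dot\tau[y_i]+\sigma(\langle h^i_{\xi_j}\rangle_j)\in M_n$. Since $\xi_j\ge\gamma$, we have $h^i_{\xi_j}=h_{\xi_j}$, and by (3) this says $x_i+w\in M_n$ for $i\ge j_0$. So $w$ lies in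
\[
D=\{v\in I':v+x_i\in M_n\text{ for all }i\ge j_0\}.
\]
Let $c\in V_\gamma$ be the set of basic open $W$ such that $W\cap I'=\emptyset$, or $W+x_i\subseteq U$ for some $i\ge j_0$ and some $U$ in the code of $M_n$. In $V_\gamma$ and in $V^*$ alike, $c$ codes the set defined by the displayed formula. The stages are nonempty, so all indices $i$ of a stage $k\ge j_0$ satisfy $i\ge j_0$, and (b) gives $\mu(D)<2^{-k}$ in $V_\gamma$ for all $k\ge j_0$. By absoluteness, $D$ is a closed null set coded in $V_\gamma$ that contains $w$. This contradicts (2) and proves Theorem~\ref{thm:A}. \qed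

\begin{remark}
Domination by the Hechler reals is used three times: in Lemma~\ref{lem:union}, to reach every condition by a finite modification in Lemma~\ref{lem:modify}(b), and to absorb the bound $F$ in Lemma~\ref{lem:cont}. Finite supports make the limit steps of Lemma~\ref{lem:cont} trivial. The length $\omega_2$ provides stationarily many stages of uncountable cofinality, at which Lemma~\ref{lem:capture} produces the regressive function of Step~1. No cardinal arithmetic in $V$ is used.
\end{remark}

\section{A null and meager subgroup outside $\mathcal E$}\label{sec:B}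

We prove Theorem~\ref{thm:B}. The group must be null, meager, and not covered by any countable union of closed null sets. We reserve separate blocks of binary digits for the first two tasks. On blocks $I_n$ the elements of the group vanish for ultrafilter-many $n$, a property that is preserved by sums and forces measure zero. On blocks $J_n$ the generators are random, which keeps every nonzero element away from $0$ on almost all $J_n$ and puts it in a fixed meager set. Randomness on long stretches of digits also lets the generators escape closed null sets.

Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$. Let $a_n=n(n+1)$ and $d_n=(n+1)^2$, and put $I_n=[a_n,d_n)$, $J_n=[d_n,a_{n+1})$. Then $I_0,J_0,I_1,J_1,\dots$ partition $\omega$ into consecutive intervals, and $|I_n|=|J_n|=n+1$. Let $\pi:2^\omega\to X$ be $\varphi$ if $X=\mathbb R$ and the identity if $X=2^\omega$. Let $R=\mathbb Z\setminus\{0\}$ if $X=\mathbb R$ and $R=\{1\}$ if $X=2^\omega$; the group generated by a subgroup $Q$ and an element $g$ is $Q\cup\{mg+q:m\in R,\ q\in Q\}$. Let $\|u\|$ be the distance from $u\in\mathbb R$ to $\mathbb Z$. We use the Borel--Cantelli lemma: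 if $\sum_n\nu(Y_n)<\infty$, then $\nu$-almost every point lies in only finitely many $Y_n$.

For $S\subseteq\omega$ let $Z_S=\{x\in2^\omega:x{\restriction}I_n=0\text{ for all }n\in S\}$, and let $\nu_S$ be the product measure under which the digits in $\bigcup_{n\in S}I_n$ are $0$ and the other, \emph{free}, digits are independent fair bits. All digits in the blocks $J_n$ are free, so deleting the fixed digits identifies $(Z_S,\nu_S)$ with $(2^\omega,\mu)$. Thus fewer than $\operatorname{cov}(\mathcal N)$ many $\nu_S$-null sets do not cover $Z_S$.

\medskip
\noindent\emph{The null group $H$.} Let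
\[
H=\{x:\{n:x{\restriction}I_n=0\}\in\mathcal U\}\ \ (X=2^\omega),\qquad H=\bigcup_{c\in\omega}\{x:\{n:\|2^{a_n}x\|\le c2^{-n-1}\}\in\mathcal U\}\ \ (X=\mathbb R).
\]
For $\mathbb R$ the constant $c$ absorbs carries: $\|{-u}\|=\|u\|$ and $\|u+u'\|\le\|u\|+\|u'\|$, so constants add. Since $\mathcal U$ is closed under intersections, $H$ is a subgroup in both cases. Members of $\mathcal U$ are infinite, and within a cell the $n$-th event has measure $2^{-n-1}$, respectively at most $2c2^{-n-1}$. So $H$ is null by the Borel--Cantelli lemma. Finally $\pi[Z_S]\subseteq H$ for $S\in\mathcal U$. For $\mathbb R$ take $c=1$: if $x{\restriction}I_n=0$, then modulo $1$ the number $2^{a_n}\varphi(x)$ equals $\sum_{i\ge d_n}x(i)2^{a_n-i-1}\le2^{a_n-d_n}=2^{-n-1}$.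

\medskip
\noindent\emph{The meager set $M_0$.} Let
\[
M_0=\{0\}\cup\{y:\forall^\infty j\ \ y{\restriction}J_j\ne0\}\ \ (X=2^\omega),\qquad M_0=\{0\}\cup\{y:\forall^\infty j\ \ \|2^{d_j}y\|>2^{-j-1}\}\ \ (X=\mathbb R).
\]
For each $j_0$, the set $\{y:\forall j\ge j_0\ y{\restriction}J_j\ne0\}$, respectively $\{y:\forall j\ge j_0\ \|2^{d_j}y\|\ge2^{-j-1}\}$, is closed and misses the dense set of eventually zero sequences, respectively of dyadic rationals. So it is nowhere dense, and $M_0$ is meager.

\begin{lemma}\label{lem:Bi}
For all $S\subseteq\omega$, $q\in X$ and $m\in R$, we have $m\pi(x)+q\in M_0$ for $\nu_S$-almost every $x$.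
\end{lemma}

\begin{proof}
For $X=2^\omega$, the event $(x+q){\restriction}J_j=0$ means $x{\restriction}J_j=q{\restriction}J_j$ and has probability $2^{-j-1}$; apply the Borel--Cantelli lemma. Let $X=\mathbb R$, fix $j$, put $e=j+1$, and fix all digits of $x$ outside $J_j$. In $2^{d_j}(m\varphi(x)+q)$ the digits at positions below $d_j$ contribute an integer, the digits in $J_j$ contribute $mk2^{-e}$ with $k$ uniformly distributed in $\{0,\dots,2^e-1\}$, and the rest is a fixed number $\beta$. The value $\|mk2^{-e}+\beta\|$ depends only on the residue $r$ of $mk$ modulo $2^e$. At most $3$ residues satisfy $\|r2^{-e}+\beta\|\le2^{-e}$, since a closed arc of length $2\cdot2^{-e}$ on $\mathbb R/\mathbb Z$ contains at most $3$ multiples of $2^{-e}$. Each residue arises from at most $\gcd(m,2^e)\le|m|$ values of $k$. By Fubini's theorem, $\|2^{d_j}(m\varphi(x)+q)\|\le2^{-j-1}$ has probability at most $3|m|2^{-j-1}$. These bounds are summable; apply the Borel--Cantelli lemma.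
\end{proof}

The measures $\nu_S$ with $S\in\mathcal U$ live on $\mu$-null sets, so a given closed null set may have positive $\nu_S$-measure. We choose $S$ depending on the set to be avoided: cut $\omega$ into windows on which the set has thin traces, and put all fixed digits into windows of one parity.

\begin{lemma}\label{lem:Bii}
If $F=\bigcup_iC_i$ with $C_i\subseteq X$ closed null, then $\nu_S(\pi^{-1}(F))=0$ for some $S\in\mathcal U$.
\end{lemma}

\begin{proof}
The sets $C'_k=\pi^{-1}(C_0\cup\dots\cup C_k)$ are closed, null and increasing. By Lemma~\ref{lem:trace} choose $0=l_0<l_1<\cdots$ in $\{a_n:n\in\omega\}$ with $\rho(C'_k,L_k)\le2^{-k}$ for the windows $L_k=[l_k,l_{k+1})$. Each $I_n\subseteq[a_n,a_{n+1})$ lies in exactly one window. One of the two sets $\{n:I_n\subseteq L_k\text{ for an even }k\}$ and $\{n:I_n\subseteq L_k\text{ for an odd }k\}$ belongs to $\mathcal U$; call it $S$. If $k\ge i$ has the other parity, all digits in $L_k$ are free, so $\nu_S(C'_i)\le\nu_S(\{x:x{\restriction}L_k\in C'_k{\restriction}L_k\})=\rho(C'_k,L_k)\le2^{-k}$. Hence $\nu_S(C'_i)=0$ for all $i$.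
\end{proof}

\begin{remark}\label{rem:H}
So far no hypothesis beyond ZFC was used, and $H\in\mathcal N\setminus\mathcal E$: given $F$ and $S$ as in Lemma~\ref{lem:Bii}, some $x\in Z_S$ has $\pi(x)\notin F$, and $\pi(x)\in H$. By Corollary~\ref{cor:answer}, in $V^*$ no meager subgroup of $H$ remains outside $\mathcal E$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume $\operatorname{cov}(\mathcal N)=\mathfrak c$. Enumerate all countable unions of closed null subsets of $X$ as $\{F_\alpha:\alpha<\mathfrak c\}$. We choose $g_\alpha\in X$ by recursion. Let $G_\alpha$ be the group generated by $\{g_\beta:\beta<\alpha\}$; it has size at most $|\alpha|+\omega<\mathfrak c$. Take $S\in\mathcal U$ for $F_\alpha$ as in Lemma~\ref{lem:Bii}. The set $\pi^{-1}(F_\alpha)$ and the exceptional sets of Lemma~\ref{lem:Bi} for $q\in G_\alpha$, $m\in R$, are fewer than $\mathfrak c$ many $\nu_S$-null sets; this is the only use of the hypothesis. So there is $x\in Z_S$ such that $g_\alpha=\pi(x)\in H$ satisfies $g_\alpha\notin F_\alpha$ and $mg_\alpha+q\in M_0$ for all $q\in G_\alpha$, $m\in R$.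

Let $G=\bigcup_{\alpha<\mathfrak c}G_\alpha$. Then $G\le H$, so $G\in\mathcal N$. Let $g\in G$, $g\ne0$, and let $\alpha$ be least with $g\in G_{\alpha+1}$. Since $G_0=\{0\}$ and $G_\lambda=\bigcup_{\beta<\lambda}G_{\beta+1}$ for limit $\lambda$, we have $g\notin G_\alpha$, so $g=mg_\alpha+q$ with $m\in R$, $q\in G_\alpha$, and $g\in M_0$. Thus $G\subseteq M_0$ and $G\in\mathcal M$. Every set in $\mathcal E$ is contained in some $F_\alpha$, and $g_\alpha\in G\setminus F_\alpha$. So $G\notin\mathcal E$.
\end{proof}

\section{From meager to null and meager in the Cantor group}\label{sec:C}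

We prove Proposition~\ref{prop:C}. One direction is trivial. For the other, let $G_0\le2^\omega$ be meager and not in $\mathcal E$. We combine $G_0$ with the ultrafilter device of Section~\ref{sec:B} by cutting elements of $G_0$ along a partition of $\omega$ and pasting the pieces together; this yields a group because addition in $2^\omega$ has no carries. The partition has to be one that witnesses meagerness. By the standard description of meager sets \cite[Theorem 2.2.4]{BJ}, there are $z\in2^\omega$ and a partition of $\omega$ into consecutive finite intervals $I_n$ with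
\[
G_0\subseteq M_1=\{x:\forall^\infty n\ \ x{\restriction}I_n\ne z{\restriction}I_n\}.
\]
The set $M_1$ is meager: each set $\{x:\forall n\ge n_0\ x{\restriction}I_n\ne z{\restriction}I_n\}$ is closed and misses the dense set of points that eventually agree with $z$. Two points that differ on an interval differ on every larger interval, so the inclusion persists when consecutive intervals are merged, and we may assume $|I_n|\ge n$.

Let $\mathcal U$ be a nonprincipal ultrafilter on $\omega$. Let $G'$ be the set of all $x\in2^\omega$ for which there are a finite partition $\omega=S_0\cup\dots\cup S_r$ with $S_0\in\mathcal U$ and elements $g_0=0,g_1,\dots,g_r$ of $G_0$ such that $x{\restriction}I_n=g_j{\restriction}I_n$ whenever $n\in S_j$.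

\emph{$G'$ is a subgroup.} It contains $0$, and every element is its own inverse. If $x$ is given by $S_i,g_i$ and $x'$ by $S'_j,g'_j$, then $x+x'$ is given by the sets $S_i\cap S'_j$ and the elements $g_i+g'_j\in G_0$, with $S_0\cap S'_0\in\mathcal U$ and $g_0+g_0'=0$.

\emph{$G'$ is null.} If $x\in G'$, then $x{\restriction}I_n=0$ for infinitely many $n$, and $\sum_n2^{-|I_n|}<\infty$; apply the Borel--Cantelli lemma.

\emph{$G'$ is meager.} If $x\in G'$ is given by $S_j,g_j$, then for almost all $n$ each of the finitely many $g_0,\dots,g_r\in G_0$ differs from $z$ on $I_n$, and so does $x$. Thus $G'\subseteq M_1$.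

\emph{$G'\notin\mathcal E$.} Let $F=\bigcup_kC_k$ with $C_k$ closed, null and increasing; we find $x\in G'\setminus F$. By Lemma~\ref{lem:trace} choose $0=l_0<l_1<\cdots$ among the left endpoints of the $I_n$ with $\rho(C_k,L_k)\le2^{-k}$ for $L_k=[l_k,l_{k+1})$. Every element $x$ of $F$ satisfies $x{\restriction}L_k\in C_k{\restriction}L_k$ for almost all $k$. Each $I_n$ lies in exactly one $L_k$, so for one parity the set $S_0$ of all $n$ with $I_n\subseteq L_k$ for some $k$ of that parity is in $\mathcal U$. Let $P$ be the set of all $k$ of the other parity. For each $k_0$, the set $\{g:g{\restriction}L_k\in C_k{\restriction}L_k\text{ for all }k\in P\setminus k_0\}$ is closed and has measure at most $2^{-k}$ for all $k\in P\setminus k_0$, so it is null. The union of these sets is in $\mathcal E$ and does not cover $G_0$. So some $g\in G_0$ has $g{\restriction}L_k\notin C_k{\restriction}L_k$ for infinitely many $k\in P$. Let $x$ be $0$ on $I_n$ for $n\in S_0$ and equal to $g$ elsewhere. Then $x\in G'$, and $x$ agrees with $g$ on $L_k$ for all $k\in P$, so $x\notin F$.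

Thus $G'\in(\mathcal N\cap\mathcal M)\setminus\mathcal E$, which proves Proposition~\ref{prop:C}. \qed

\begin{thebibliography}{9}

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{Kostana} Ziemowit Kostana, \emph{Non-meagre subgroups of reals disjoint with meagre sets}, arXiv:1801.04176 (2018).

\end{thebibliography}
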